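\title{Decomposing complete graphs into star-forests with a bounded number of stars}

\begin{abstract}
A $k$-star-forest is a forest with at most $k$ components, each of which is a star. We determine, for all positive integers $n$ and $k$, the least number $f(n,k)$ of $k$-star-forests whose edge sets partition the edge set of $K_n$, a problem posed by Pach, Saghafian and Schnider. In particular, $f(n,2)=\lceil 3n/4\rceil$ for $n\ge 4$ and $f(n,3)=\lceil 5n/9\rceil$ for $n\ge 19$, while for $k\ge 4$ and $n\ge4$ the value is $\lceil n/2\rceil+1$, as for unrestricted star-forests, except that it is $n/2+2$ when $n$ is even and $n>2k$. The lower bounds come from one counting inequality for the sets of forests in which the vertices are centers. The decompositions are obtained from sparse auxiliary graphs by two applications of Hall's theorem. We also describe the extremal decompositions in two tight cases.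
\end{abstract}

\section{The problem and the answer}\label{sec:intro}

A \emph{star} is a graph consisting of a vertex together with some edges incident to it; a single vertex counts as a star. A \emph{star-forest} is a graph all of whose connected components are stars, and a \emph{$k$-star-forest} is a star-forest with at most $k$ components. A \emph{decomposition} of a graph is a partition of its edge set. Each part is regarded as the subgraph formed by its edges and their endpoints. Thus a part need not be spanning and has no isolated vertices, and a vertex that a part does not touch is not counted among its components.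

For positive integers $n$ and $k$, let $f(n,k)$ be the minimum number of parts in a decomposition of the complete graph $K_n$ into $k$-star-forests; we have $f(1,k)=0$ because $K_1$ has no edges. Pach, Saghafian and Schnider \cite{PSS} pose the determination of $f(n,k)$ as an open problem.

The two ends of the range of $k$ are covered by results of Akiyama and Kano. For $k=1$ the parts are stars: $n-1$ of them suffice (order the vertices and join each vertex to the later ones), and fewer do not. At the other end, every component of a part has at least two vertices, so a part has at most $n/2$ components and the bound $k$ is no restriction when $k\ge n/2$; here $\lceil n/2\rceil+1$ star-forests suffice. This is close to the trivial lower bound $n/2$, which holds because a forest in $K_n$ has at most $n-1$ edges. So $f(n,k)$, which is nonincreasing in $k$, falls from $n-1$ to about $n/2$ as $k$ grows from $1$ to $n/2$, and the question is how fast it falls.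

A simple construction suggests a gradual descent. For even $n$ and $k\ge2$, one can cover all edges of $K_n$ except a perfect matching by $n/2$ forests of two stars each, and then cut the matching into pieces of $k$ edges (Proposition~\ref{prop:pairs}). This uses about $\frac n2+\frac{n}{2k}$ parts. The expression equals $n$ at $k=1$ and $\frac n2+1$ at $k=n/2$, so it nearly matches both ends, and it is a natural guess for the answer. The guess is correct for $k=2$. For $k=3$ it gives slope $2/3$ where the true slope is $5/9$, and four stars per part already bring $f(n,k)$ to within one of the unrestricted optimum.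

\begin{theorem}\label{thm:main}
Let $n$ and $k$ be positive integers.
\begin{enumerate}
\item[(1)] If $k=1$ or $n\le 3$, then $f(n,k)=n-1$.
\item[(2)] If $n\ge 4$ and $k\ge n/2$, then $f(n,k)=\lceil n/2\rceil+1$.
\item[(3)] If $2\le k<n/2$, then
\[
f(n,k)=\max\Big\{\Big\lceil \frac{(2k-1)n}{k^2}\Big\rceil,\ \Big\lfloor \frac n2\Big\rfloor+2\Big\}.
\]
\end{enumerate}
Explicitly:
\begin{itemize}
\item $f(n,2)=\lceil 3n/4\rceil$ for $n\ge4$;
\item $f(n,3)=0,1,2,3,4,4$ for $n=1,\dots,6$; $f(n,3)=\lfloor n/2\rfloor+2$ for $7\le n\le 18$; and $f(n,3)=\lceil 5n/9\rceil$ for $n\ge 19$;
\item for $k\ge4$, $f(n,k)=n-1$ if $n\le3$, and for $n\ge4$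
\[
f(n,k)=\begin{cases}(n+3)/2 & \text{if $n$ is odd,}\\ n/2+1 & \text{if $n$ is even and $n\le 2k$,}\\ n/2+2 & \text{if $n$ is even and $n>2k$.}\end{cases}
\]
\end{itemize}
\end{theorem}

The proof is self-contained apart from Hall's theorem, and it includes the two facts about the ends of the range. Both halves of it study the same object: for each vertex $v$, the set $S_v$ of parts in which $v$ is the center of a star. Section~\ref{sec:hand} gives two decompositions by hand, and the second shows how such a system of sets can come from an auxiliary graph. Section~\ref{sec:lower} derives the lower bounds from a counting inequality that the sets $S_v$ must satisfy. Section~\ref{sec:patterns} goes in the other direction, from a suitable system of sets to a decomposition, and Section~\ref{sec:upper} completes the proof of Theorem~\ref{thm:main}. Section~\ref{sec:extremal} treats the structure of extremal decompositions and the smallest $k$ at which the unrestricted optimum is reached.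

\section{Two decompositions by hand}\label{sec:hand}

We first record how $f$ changes with $n$.

\begin{lemma}\label{lem:mono}
For all $n,k\ge1$ we have $f(n,k)\le f(n+1,k)\le f(n,k)+1$. In particular, $f(n,k)\le n-1$.
\end{lemma}

\begin{proof}
Delete a vertex from a decomposition of $K_{n+1}$ and discard the vertices that become isolated in a part. Each star loses a leaf or disappears, so no part gains a component; this gives the first inequality. For the second, add to a decomposition of $K_n$ one star joining the new vertex to all old vertices. The last claim follows from $f(1,k)=0$.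
\end{proof}

To do better than $n-1$, let two vertices share each forest. Two centers of the same forest are not adjacent in it, so the edge between them has to be covered elsewhere.

\begin{proposition}\label{prop:pairs}
For $k\ge2$ and $q\ge1$ we have $f(2q,k)\le q+\lceil q/k\rceil$.
\end{proposition}

\begin{proof}
Name the vertices $s_1,b_1,\dots,s_q,b_q$. For $1\le i\le q$ let $F_i$ consist of
\begin{itemize}
\item the star at $s_i$ with leaves $\{s_j:j>i\}\cup\{b_j:j<i\}$, and
\item the star at $b_i$ with leaves $\{b_j:j>i\}\cup\{s_j:j<i\}$.
\end{itemize}
For each $j\ne i$, one of $s_j,b_j$ is a leaf of $s_i$ and the other is a leaf of $b_i$, so the two stars are disjoint and $F_i$ has at most $2\le k$ components. An edge between the pairs $\{s_i,b_i\}$ and $\{s_j,b_j\}$ with $i<j$ can lie only in $F_i$ or $F_j$. The forest $F_i$ contains $s_is_j$ and $b_ib_j$, and $F_j$ contains $s_jb_i$ and $b_js_i$, so each of the four edges is covered exactly once. What remains is the perfect matching $\{s_ib_i:1\le i\le q\}$, which splits into $\lceil q/k\rceil$ matchings with at most $k$ edges each.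
\end{proof}

For $K_9$ and $k=3$, Proposition~\ref{prop:pairs} gives $f(8,3)\le6$ and $f(10,3)\le7$, and either bound yields $f(9,3)\le7$ through Lemma~\ref{lem:mono}. A different arrangement of the centers saves a forest.

\begin{example}\label{ex:K9}
Let the vertices of $K_9$ be the cells $(i,j)$ of a $3\times3$ grid, with $i,j\in\mathbb Z_3$. We use one forest $A_i$ for each row and one forest $B_j$ for each column, and the centers of a forest are the three cells of its line:
\begin{itemize}
\item in $A_i$, the center $(i,j)$ has the leaves $(i-1,j)$ and $(i+1,j+1)$;
\item in $B_j$, the center $(i,j)$ has the leaves $(i,j-1)$ and $(i-1,j+1)$.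
\end{itemize}
See Figure~\ref{fig:K9}. In $A_i$ the leaves run once through row $i-1$ and once through row $i+1$, so $A_i$ consists of three disjoint stars with two edges each. In $B_j$ the leaves run once through column $j-1$ and once through column $j+1$, with the same conclusion. Altogether each cell $x$ is joined, as a center, to the cells $x+d$ for
\[
d\in\{(-1,0),\ (1,1),\ (0,-1),\ (-1,1)\}.
\]
These four vectors and their negatives are the eight nonzero elements of $\mathbb Z_3^2$. Hence for distinct cells $x,y$ exactly one of $y-x$ and $x-y$ is in the list, and the edge $xy$ is covered exactly once. So $f(9,3)\le6$.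
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\begin{scope}
\draw (0,-1)--(0,0) (1,-1)--(1,0) (2,-1)--(2,0);
\draw (0,-1)--(1,-2) (1,-1)--(2,-2) (2,-1)--(0,-2);
\foreach \x in {0,1,2} \foreach \y in {0,-2} \filldraw[fill=white] (\x,\y) circle (2.5pt);
\foreach \x in {0,1,2} \fill (\x,-1) circle (3pt);
\node at (1,-2.6) {$A_1$};
\end{scope}
\begin{scope}[xshift=5cm]
\draw (1,0)--(0,0) (1,-1)--(0,-1) (1,-2)--(0,-2);
\draw (1,0)--(2,-2) (1,-1)--(2,0) (1,-2)--(2,-1);
\foreach \x in {0,2} \foreach \y in {0,-1,-2} \filldraw[fill=white] (\x,\y) circle (2.5pt);
\foreach \y in {0,-1,-2} \fill (1,\y) circle (3pt);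
\node at (1,-2.6) {$B_1$};
\end{scope}
\end{tikzpicture}
\caption{Two of six $3$-star-forests that decompose $K_9$, whose vertices are the cells of a $3\times3$ grid. Centers are black: the middle row in $A_1$ and the middle column in $B_1$. The other four forests arise from $A_1$ by cyclic shifts of the rows and from $B_1$ by cyclic shifts of the columns.}
\label{fig:K9}
\end{figure}

In this example every vertex is a center in exactly two forests. A cell is a pair (row, column), that is, an edge of the bipartite graph $K_{3,3}$ whose six vertices are the rows and columns. So the vertices of $K_9$ are the edges of an auxiliary graph, the forests are its vertices, and the number of stars in a forest is a degree in the auxiliary graph. The general construction replaces $K_{3,3}$ by other graphs, and it replaces the symmetry of the grid by Hall's theorem.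

\section{Center sets and lower bounds}\label{sec:lower}

Let $F_1,\dots,F_m$ be a decomposition of $K_n$ into $k$-star-forests, and let $V$ be the vertex set of $K_n$. Fix a \emph{center} in every component of every $F_i$: the vertex common to all edges if the star has at least two edges, and either endpoint if the star is a single edge. Let $C_i$ be the set of centers of $F_i$, so that $|C_i|\le k$ is the number of components of $F_i$, and let
\[
S_v=\{i: v\in C_i\}\qquad(v\in V)
\]
be the \emph{center set} of $v$. Then $\sum_v|S_v|=\sum_i|C_i|$. The structure of a star-forest enters only through the following property.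
\begin{quote}
$(\ast)$ Every edge of $F_i$ joins a vertex of $C_i$ (its center) to a vertex outside $C_i$ (its leaf), and distinct edges of $F_i$ have distinct leaves.
\end{quote}
A vertex can therefore have large degree in a forest only where it is a center, while each center costs its forest a possible edge. The next lemma measures this cost on an arbitrary set of vertices, and it is the source of nearly every lower bound below.

\begin{lemma}\label{lem:count}
Let $X\subseteq V$ and $S(X)=\bigcup_{x\in X}S_x$. Then
\[
\binom{|X|}{2}\le\sum_{i\in S(X)}|X\setminus C_i| .
\]
\end{lemma}

\begin{proof}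
Consider an edge with both ends in $X$, lying in $F_i$. Its center is in $X\cap C_i$, so $i\in S(X)$, and its leaf is in $X\setminus C_i$. By $(\ast)$, the forest $F_i$ contains at most $|X\setminus C_i|$ such edges.
\end{proof}

Call a vertex $v$ a \emph{single} if $|S_v|=1$ and a \emph{double} if $|S_v|=2$. Call a forest $F_i$ \emph{single-free} if no single is a center in it. With only $km$ places for centers, a small $m$ forces most vertices to be singles or doubles, and the lemma limits how these can be arranged.

\begin{lemma}\label{lem:centers}
Suppose that $m<n-1$.
\begin{enumerate}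
\item[(a)] $S_v\neq\emptyset$ for every vertex $v$.
\item[(b)] $\sum_v|S_v|\le n\big(m-\frac{n-1}2\big)$, with equality only if every $F_i$ is spanning.
\item[(c)] $S_u\ne S_v$ for $u\neq v$. In particular, no forest has two singles as centers.
\item[(d)] Every double is a center in at least one single-free forest.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $S_v=\emptyset$, then $v$ has degree at most $1$ in each forest by $(\ast)$, so $n-1\le m$.

(b) The forest $F_i$ has at most $n-|C_i|$ edges, with equality exactly when every vertex outside $C_i$ is a leaf, that is, when $F_i$ is spanning. Summing over $i$ gives $\binom n2\le mn-\sum_i|C_i|=mn-\sum_v|S_v|$.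

(c) If $S_u=S_v$, take $X=\{u,v\}$ in Lemma~\ref{lem:count}. Both vertices lie in $C_i$ for every $i\in S(X)$, so the lemma reads $1\le0$. Two singles that are centers in $F_i$ both have center set $\{i\}$.

(d) Let $S_x=\{i,j\}$, and suppose that there are singles $s,s'$ with $S_s=\{i\}$ and $S_{s'}=\{j\}$. Take $X=\{x,s,s'\}$. Then $S(X)=\{i,j\}$, $X\setminus C_i=\{s'\}$ and $X\setminus C_j=\{s\}$, so Lemma~\ref{lem:count} reads $3\le2$.
\end{proof}

The hypothesis $m<n-1$ is used only in (a), and there it is needed: in the decomposition into $n-1$ stars from Section~\ref{sec:intro}, with the earlier vertex as center of the last edge, the last vertex is never a center.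

Keep the assumption $m<n-1$. Let $n_1$, $n_2$, $n_3$ be the numbers of vertices with $|S_v|=1$, $|S_v|=2$, $|S_v|\ge3$, and let $p$ be the number of single-free forests. By (a), $n=n_1+n_2+n_3$. By (c), exactly $n_1$ forests have a single as a center, so $n_1\le m$ and $p=m-n_1$. Counting all places for centers gives
\begin{equation}\label{eq:slots}
n_1+2n_2+3n_3\le\sum_v|S_v|=\sum_i|C_i|\le km .
\end{equation}
By (d), every double occupies one of the at most $kp$ places in single-free forests, so $n_2\le kp=k(m-n_1)$, that is,
\begin{equation}\label{eq:doubles}
kn_1+n_2\le km .
\end{equation}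

Inequality \eqref{eq:doubles} is the decisive one. From \eqref{eq:slots} and $n_1\le m$ alone we would get $2n-n_1\le km$, hence $m\ge 2n/(k+1)$, which is $2n/3$ for $k=2$ and only $n/2$ for $k=3$. Inequality \eqref{eq:doubles} says that singles are cheap in \eqref{eq:slots} but have a second price: each single makes one forest unavailable as the single-free forest that a double needs.

\begin{proposition}\label{prop:bounds}
Let $K_n$ be decomposed into $m<n-1$ $k$-star-forests.
\begin{enumerate}
\item[(i)] If $k\ge2$, then $m\ge(2k-1)n/k^2$.
\item[(ii)] $m\ge\lceil n/2\rceil+1$.
\item[(iii)] If $n\ge6$ is even and $m=n/2+1$, then $n_1=n_2=n/2$, $n_3=0$, $p=1$, and $k\ge n/2$.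
\end{enumerate}
\end{proposition}

\begin{proof}
(i) Add $k-1$ times \eqref{eq:slots} to \eqref{eq:doubles}. The multiplier is chosen so that $n_1$ and $n_2$ receive the same coefficient: $(k-1)+k=2(k-1)+1=2k-1$. The coefficient of $n_3$ is $3(k-1)$, which is at least $2k-1$ because $k\ge2$. Hence
\[
(2k-1)n\le(k-1)(n_1+2n_2+3n_3)+(kn_1+n_2)\le(k-1)km+km=k^2m .
\]

(ii) Suppose $m\le\lceil n/2\rceil\le\frac{n+1}2$. Lemma~\ref{lem:centers}(b) gives $\sum_v|S_v|\le n$, so by (a) every vertex is a single. Then $n=n_1\le m$, contrary to $m<n-1$.

(iii) Now Lemma~\ref{lem:centers}(b) gives $\sum_v|S_v|\le 3n/2$. Since $\sum_v|S_v|\ge n_1+2n_2+3n_3=2n-n_1+n_3$, we obtain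
\begin{equation}\label{eq:n1}
n_1\ge \frac n2+n_3 .
\end{equation}
Also $n_1\le m=n/2+1$. Suppose first that $n_1=m$. Then $p=0$, so $n_2=0$ by Lemma~\ref{lem:centers}(d), and $n_3=n-m=n/2-1$. Now \eqref{eq:n1} reads $n/2+1\ge n-1$, which forces $n\le4$, a contradiction. Therefore $n_1\le n/2$, and \eqref{eq:n1} gives $n_1=n/2$ and $n_3=0$. It follows that $n_2=n/2$ and $p=1$. By Lemma~\ref{lem:centers}(d), all $n/2$ doubles are centers in the one single-free forest, so $k\ge n/2$.
\end{proof}

The bounds (i) and (ii) compete. The slope
\[
\frac{2k-1}{k^2}=1-\Big(1-\frac1k\Big)^2
\]
is decreasing in $k$ and takes the values $\frac34,\frac59,\frac7{16}$ at $k=2,3,4$. It drops below $\frac12$ at $k=4$, and from there on (ii) and (iii), which rest on the edge count in Lemma~\ref{lem:centers}(b), are the stronger bounds.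

\begin{proposition}\label{prop:lower}
In each of the cases {\rm(1)--(3)} of Theorem~\ref{thm:main}, $f(n,k)$ is at least the stated value.
\end{proposition}

\begin{proof}
Let $m=f(n,k)$ and fix a decomposition into $m$ parts.

(1) For $n=1$ there is nothing to prove, $K_2$ has an edge and needs one part, and $K_3$ is not a forest and needs two. If $k=1$ and $m<n-1$, then Lemma~\ref{lem:centers}(a) gives $n\le\sum_v|S_v|=\sum_i|C_i|\le m$, a contradiction.

(2) If $m<n-1$, use Proposition~\ref{prop:bounds}(ii). Otherwise $m\ge n-1\ge\lceil n/2\rceil+1$, since $n\ge4$.

(3) Here $n>2k\ge4$, so $n\ge5$. Suppose first that $m\ge n-1$. We have $n-1\ge\lfloor n/2\rfloor+2$ because $\lceil n/2\rceil\ge3$. We also have $n-1\ge 3n/4\ge(2k-1)n/k^2$, because $n\ge4$ and the slope is decreasing in $k$; as $n-1$ is an integer, it is at least the ceiling. Now suppose $m<n-1$. Part (i) of Proposition~\ref{prop:bounds} gives the first term of the maximum. For odd $n$, part (ii) gives $m\ge(n+3)/2=\lfloor n/2\rfloor+2$. For even $n$ we have $n\ge6$; part (ii) gives $m\ge n/2+1$, and part (iii) excludes equality because $k<n/2$.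
\end{proof}

\section{From patterns to decompositions}\label{sec:patterns}

We now reverse the direction: we prescribe the sets $S_v$ and look for a decomposition whose centers respect them.

\begin{definition}\label{def:pattern}
A \emph{$k$-pattern} on the vertex set $V$ of $K_n$ with finite index set $M$ is a family of sets $S_v\subseteq M$, $v\in V$, such that $C_i=\{v:i\in S_v\}$ has at most $k$ elements for every $i\in M$. The pattern \emph{carries} a decomposition if $E(K_n)$ is the disjoint union of edge sets $F_i$, $i\in M$, possibly empty, that satisfy $(\ast)$.
\end{definition}

If $(\ast)$ holds, every edge of $F_i$ has exactly one end in $C_i$, and every vertex outside $C_i$ lies in at most one edge of $F_i$. So each component of $F_i$ is a star with one vertex of $C_i$ as a center, and $F_i$ has at most $k$ components. A $k$-pattern that carries a decomposition thus proves $f(n,k)\le|M|$.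

\subsection*{Rounding a fractional decomposition}

Condition $(\ast)$ turns the search for the $F_i$ into a matching problem. Call a pair $(y,i)$ with $y\in V$ and $i\in M\setminus S_y$ a \emph{slot}; it stands for the one chance of $y$ to be a leaf in $F_i$. Each edge of $K_n$ must receive its own slot, and the edge $xy$ can use the slot $(y,i)$ exactly when $i\in S_x\setminus S_y$. We recall Hall's theorem: a finite bipartite graph with sides $A$ and $B$ has a matching that covers $A$ if and only if every $A'\subseteq A$ has at least $|A'|$ neighbors in $B$. Lemma~\ref{lem:count} is what this condition implies for the set of edges inside $X$. Checking Hall's condition for all sets of edges directly would be laborious. It is enough, however, to distribute each edge fractionally over slots, and this splits into one independent problem for each vertex $y$.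

\begin{lemma}\label{lem:round}
Let $(S_v)_{v\in V}$ be a $k$-pattern with index set $M$. Suppose there are weights $w(x\to y)\ge0$ for ordered pairs of distinct vertices, with $w(x\to y)+w(y\to x)=1$. Suppose further that for each $y\in V$ there is a map $\varphi_y$ assigning to every $x\ne y$ with $w(x\to y)>0$ an element $\varphi_y(x)\in S_x\setminus S_y$, such that for every $i\in M\setminus S_y$
\begin{equation}\label{eq:load}
\sum_{x:\ \varphi_y(x)=i}w(x\to y)\le1 .
\end{equation}
Then the pattern carries a decomposition, and $f(n,k)\le|M|$.
\end{lemma}

The number $w(x\to y)$ is the fraction of the edge $xy$ that has center $x$ and leaf $y$. We call the left side of \eqref{eq:load} the \emph{load} at $i$ (for the vertex $y$).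

\begin{proof}
Form the bipartite graph with sides $A=E(K_n)$ and $B$ the set of slots, in which the edge $xy$ is adjacent to the slots $(y,i)$ with $i\in S_x\setminus S_y$ and to the slots $(x,i)$ with $i\in S_y\setminus S_x$. For every ordered pair with $w(x\to y)>0$, put weight $w(x\to y)$ on the adjacency between $xy$ and $(y,\varphi_y(x))$; put weight $0$ on all other adjacencies. The total weight at $xy\in A$ is $w(x\to y)+w(y\to x)=1$, and the total weight at a slot $(y,i)$ is at most $1$ by \eqref{eq:load}. For $A'\subseteq A$ with neighborhood $N(A')$, the weight $|A'|$ leaving $A'$ arrives in $N(A')$, so $|A'|\le|N(A')|$. Hall's theorem gives a matching that covers $A$.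

Let $F_i$ be the set of edges matched to slots with second coordinate $i$. An edge matched to $(y,i)$ joins $y\notin C_i$ to a vertex of $C_i$. Two edges of $F_i$ with the same end $y$ outside $C_i$ would both be matched to $(y,i)$, which is impossible. So $(\ast)$ holds.
\end{proof}

\subsection*{Sparse graphs}

Let $G$ be a simple graph; to avoid confusion with $K_n$ we call its vertices \emph{nodes}. As in Example~\ref{ex:K9}, take $M=V(G)$, and for each edge $e=uw$ of $G$ a vertex $b_e$ of $K_n$ with $S_{b_e}=\{u,w\}$. Which graphs $G$ can work? The proof of Lemma~\ref{lem:count} uses only $(\ast)$, so the lemma applies to any decomposition carried by the pattern. Let $W$ be a set of nodes spanning $t\ge1$ edges, and let $X$ be the set of the corresponding $t$ vertices $b_e$. Then $S(X)\subseteq W$, and each vertex of $X$ lies in $C_u$ for exactly two nodes $u\in W$, so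
\[
\binom t2\le\sum_{u\in W}|X\setminus C_u|=t|W|-2t,\qquad\text{that is,}\qquad t\le2|W|-3 .
\]
This necessary condition turns out to be sufficient.

\begin{definition}
A simple graph $G$ is \emph{sparse} if every $W\subseteq V(G)$ with $|W|\ge2$ spans at most $2|W|-3$ edges.
\end{definition}

To see what Lemma~\ref{lem:round} asks for, give every ordered pair the weight $\frac12$ and fix $y=b_e$ with $e=uw$. Every other edge $f$ of $G$ has to choose one of its two ends as $\varphi_y(b_f)$. The nodes $u$ and $w$ are forbidden, and any other node can be chosen at most twice. Such a choice is an orientation of $G-e$, the chosen end being the head. For $G=K_{3,3}$ there are eight edges and four permitted nodes, so there is no slack, in agreement with $9=2\cdot6-3$.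

\begin{lemma}\label{lem:orient}
If $G$ is sparse and $e=uw\in E(G)$, then $G-e$ has an orientation with in-degree $0$ at $u$ and $w$ and in-degree at most $2$ at every other node.
\end{lemma}

\begin{proof}
Form a bipartite graph with side $A=E(G)\setminus\{e\}$ and side $B$ consisting of two copies of each node other than $u,w$, and join each edge to the copies of its ends. A matching that covers $A$ assigns to each edge a head as required. To verify Hall's condition, let $E'\subseteq A$ be nonempty and let $W$ be the set of ends of edges in $E'$, so that $E'$ has $2|W\setminus\{u,w\}|$ neighbors. If $W$ contains at most one of $u,w$, then $|E'|\le2|W|-3<2(|W|-1)\le2|W\setminus\{u,w\}|$. If $W$ contains both, then $W$ spans $E'\cup\{e\}$, so $|E'|\le2|W|-4=2|W\setminus\{u,w\}|$.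
\end{proof}

\subsection*{Splitting edges}

The pattern above has $n=|E(G)|$ and $m=|V(G)|$, and it is a $k$-pattern when $G$ has maximum degree at most $k$. A graph of maximum degree $4$ can have nearly $2m$ edges, which is the ratio required for $k\ge4$. For $k=3$ the degree bound gives only $n\le3m/2$, while the target is $n=9m/5$. The pattern loses because all its vertices are doubles: \eqref{eq:doubles} is far from tight when $n_1=0$. We therefore introduce singles. By Lemma~\ref{lem:centers}(d), a double that shares a forest with a single must have its other center in a single-free forest. The following operation respects this: it replaces the vertex $b_e$ by three vertices and adds one forest, in which these three vertices are the centers.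

\begin{definition}\label{def:PGD}
Let $G$ be a simple graph and $D\subseteq E(G)$. The pattern $\mathcal P(G,D)$ has index set $M=V(G)\cup D$ and the following vertices:
\begin{itemize}
\item for each edge $e=uw\notin D$, one vertex $b_e$ with $S_{b_e}=\{u,w\}$;
\item for each edge $e=uw\in D$, three vertices $s_e,b_{ue},b_{we}$ with $S_{s_e}=\{e\}$, $S_{b_{ue}}=\{u,e\}$, $S_{b_{we}}=\{w,e\}$.
\end{itemize}
These vertices are said to \emph{arise from} $e$.
\end{definition}

In graph terms, each $e\in D$ is subdivided by a new node, also called $e$; the vertices $b$ correspond to the edges of the subdivided graph and the vertices $s$ to the new nodes. Each split edge adds two vertices at the cost of one forest.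

\begin{proposition}\label{prop:key}
Let $G$ be a sparse graph with at least one edge and maximum degree at most $k$, and let $D\subseteq E(G)$. If $D\ne\emptyset$, assume $k\ge3$. Then $\mathcal P(G,D)$ is a $k$-pattern that carries a decomposition. Consequently
\[
f\big(|E(G)|+2|D|,\,k\big)\le|V(G)|+|D| .
\]
\end{proposition}

\begin{proof}
The pattern has $|E(G)\setminus D|+3|D|=|E(G)|+2|D|$ vertices and $|V(G)|+|D|$ indices. A node $u$ lies in one set for each edge at $u$, so in $\deg u\le k$ sets, and an index $e\in D$ lies in $3\le k$ sets. So $\mathcal P(G,D)$ is a $k$-pattern, and it remains to supply the data for Lemma~\ref{lem:round}.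

\emph{Weights.} For $e=uw\in D$ and $z\in\{u,w\}$ we have $S_{s_e}\subseteq S_{b_{ze}}$, so the edge $s_eb_{ze}$ cannot have center $s_e$. Accordingly put $w(b_{ze}\to s_e)=1$ and $w(s_e\to b_{ze})=0$. All other ordered pairs get weight $\frac12$.

\emph{Maps.} Fix a vertex $y$, arising from the edge $e=uw$, and fix an orientation of $G-e$ as in Lemma~\ref{lem:orient}. Note that $S_y\subseteq\{u,w,e\}$. We first define $\varphi_y$ on the vertices arising from an edge $f\ne e$. Let $f$ have tail $z$ and head $z'$, so that $z'\notin\{u,w\}$, and set
\begin{equation}\label{eq:maps}
\begin{aligned}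
&f\notin D: && b_f\mapsto z';\\
&f\in D: && s_f\mapsto f,\qquad b_{zf}\mapsto f,\qquad b_{z'f}\mapsto z'.
\end{aligned}
\end{equation}
Each image lies in the set $S_x$ of the vertex $x$ being mapped, and it is not one of $u,w,e$, so it lies in $S_x\setminus S_y$. All weights $w(x\to y)$ involved are $\frac12$. The load created by \eqref{eq:maps} is $\frac12+\frac12=1$ at each $f\in D\setminus\{e\}$. Each edge $f\neq e$ sends exactly one vertex to its head and none to its tail, so the load at a node is half its in-degree; this is at most $1$, and it is $0$ at $u$ and $w$.

It remains to map the vertices $x\ne y$ arising from $e$ itself. They will be sent only to $u$ and $w$, where the load is still $0$.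
\begin{itemize}
\item If $e\notin D$, then $y=b_e$ and there is no such vertex.
\item If $y=s_e$, then $S_y=\{e\}$. Set $b_{ue}\mapsto u$ and $b_{we}\mapsto w$. Both weights are $1$, and the loads at $u$ and $w$ become $1$.
\item If $y=b_{ue}$, then $S_y=\{u,e\}$. The vertex $s_e$ has $w(s_e\to y)=0$ and needs no image. Set $b_{we}\mapsto w\in S_{b_{we}}\setminus S_y$; the load at $w$ becomes $\frac12$. The case $y=b_{we}$ is the same with $u$ and $w$ exchanged.
\end{itemize}
So \eqref{eq:load} holds for every $y$, and Lemma~\ref{lem:round} applies.
\end{proof}

Sparseness is used only through Lemma~\ref{lem:orient}. In-degree $0$ at $u$ and $w$ is needed for two different reasons: for $y=b_e$ these nodes lie in $S_y$ and give no slot, and for $y=s_e$ the two slots exist but are filled completely by the edges $s_eb_{ue}$ and $s_eb_{we}$.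

Two families of sparse graphs suffice. For $r\ge2$ let $P_r^2$ be the graph on the nodes $1,\dots,r$ in which $i$ and $j$ are adjacent when $|i-j|\in\{1,2\}$. A graph is \emph{cubic} if every node has degree $3$. For every $u\ge3$ there is a connected simple cubic graph on $2u$ nodes, namely the prism $C_u\times K_2$: two cycles of length $u$ with corresponding nodes joined.

\begin{lemma}\label{lem:sparse}
\begin{enumerate}
\item[(a)] $P_r^2$ is sparse, has $2r-3$ edges, and has maximum degree at most $4$.
\item[(b)] Every simple cubic graph with no component isomorphic to $K_4$ is sparse.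
\end{enumerate}
\end{lemma}

\begin{proof}
(a) There are $(r-1)+(r-2)$ edges, and the neighbors of $i$ are among $i\pm1,i\pm2$. Given $W$ with $|W|\geq 2$, count the edges inside $W$ by their larger end. The smallest node of $W$ contributes $0$, the second smallest at most $1$, and each later node at most $2$, for a total of at most $1+2(|W|-2)=2|W|-3$.

(b) First let $G$ be connected. A simple cubic graph has an even number of nodes, at least $4$, and on $4$ nodes it is $K_4$; so $G$ has at least $6$ nodes. Let $W\subseteq V(G)$ with $|W|=w\ge2$. For $w=2$ and $w=3$ we have $\binom w2=2w-3$. For $w=4$, six edges inside $W$ would form a $K_4$ with no edge leaving it, so that $G=K_4$ by connectivity; hence $W$ spans at most $5=2w-3$ edges. If $w\ge5$ and $W\neq V(G)$, some edge leaves $W$ by connectivity, so $W$ spans at most $(3w-1)/2\le2w-3$ edges. If $W=V(G)$, then $w\ge6$ and $3w/2\le2w-3$.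

In general, let $W$ meet the components of $G$ in sets of sizes $w_1,w_2,\dots$, with $|W|=w\ge2$. Then $W$ spans at most $\sum(2w_i-3)$ edges, the sum being over the $i$ with $w_i\ge2$. This is at most $2w-3$ if the sum is nonempty, and it is $0\le2w-3$ otherwise.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:upper}

By Proposition~\ref{prop:lower}, only upper bounds are missing. Proposition~\ref{prop:key} and Lemma~\ref{lem:sparse} give two families of them. Taking $G=P^2_{q+2}$, which has $2q+1$ edges, and $D=\emptyset$, we get
\begin{equation}\label{eq:path}
f(2q+1,k)\le q+2\qquad(k\ge4,\ q\ge2).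
\end{equation}
Taking for $G$ the prism on $2u$ nodes, which has $3u$ edges, and any $d$ of its edges as $D$, we get
\begin{equation}\label{eq:cubic}
f(3u+2d,\,3)\le2u+d\qquad(u\ge3,\ 0\le d\le3u).
\end{equation}
For $u=3$ this says
\begin{equation}\label{eq:six}
f(n,3)\le(n+3)/2\qquad(n\text{ odd},\ 9\le n\le27).
\end{equation}

\emph{Case} (1). Lemma~\ref{lem:mono} gives $f(n,k)\le n-1$.

\emph{Case} (2). If $n=2q$, then $k\ge q\ge2$, and Proposition~\ref{prop:pairs} gives $f(n,k)\le q+1$. If $n=5$, then $f(5,k)\le n-1=4=\lceil 5/2\rceil+1$. If $n\ge7$ is odd, then $k\ge n/2$ forces $k\ge4$, and \eqref{eq:path} gives $f(n,k)\le(n+3)/2=\lceil n/2\rceil+1$.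

\emph{Case} (3). We know that $f(n,k)$ is at least the maximum of two terms. It suffices to show that $f(n,k)$ is at most one of them; then that term is the maximum and equals $f(n,k)$.

Let $k\ge4$, so $n\ge9$. For odd $n=2q+1$, \eqref{eq:path} gives $f(n,k)\le q+2=\lfloor n/2\rfloor+2$. For even $n=2q$, Lemma~\ref{lem:mono} and \eqref{eq:path} give $f(2q,k)\le f(2q+1,k)\le q+2=\lfloor n/2\rfloor+2$.

Let $k=2$, so $n\ge5$. Write $n=4t+r$ with $t\ge1$ and $0\le r\le3$. Proposition~\ref{prop:pairs} with $q=2t$ gives $f(4t,2)\le3t$, and Lemma~\ref{lem:mono} gives $f(n,2)\le3t+r$. Since $\lceil3r/4\rceil=r$ for $r=0,1,2,3$, this is $\lceil3n/4\rceil$.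

Let $k=3$ and $7\le n\le18$. Proposition~\ref{prop:pairs} gives $f(6,3)\le4$, so $f(7,3)\le5$ by Lemma~\ref{lem:mono}. For odd $n\ge9$ use \eqref{eq:six}. For even $n$ we have $9\le n+1\le19$, so $f(n,3)\le f(n+1,3)\le n/2+2$. In all cases $f(n,3)\le\lfloor n/2\rfloor+2$.

Let $k=3$ and $n\ge19$. Put $m=\lceil5n/9\rceil\ge11$ and write $m=5u-j$ with $0\le j\le4$; then $u\ge3$. Apply \eqref{eq:cubic} with $d=3u-j$. It gives $f(N,3)\le5u-j=m$ for $N=3u+2(3u-j)=9u-2j$. From $m\ge5n/9$ we get
\[
n\le\Big\lfloor\frac{9m}5\Big\rfloor=9u-\Big\lceil\frac{9j}5\Big\rceil=9u-2j=N,
\]
because $\lceil 9j/5\rceil=0,2,4,6,8$ for $j=0,1,2,3,4$. Lemma~\ref{lem:mono} gives $f(n,3)\le f(N,3)\le\lceil5n/9\rceil$.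

\emph{The explicit values.} For $n>2k$ and $k\geq 2$, the last four paragraphs identify the maximum: it is $\lceil3n/4\rceil$ for $k=2$, it is $\lfloor n/2\rfloor+2$ or $\lceil5n/9\rceil$ for $k=3$ according as $n\le18$ or $n\ge19$, and it is $\lfloor n/2\rfloor+2$ for $k\ge4$. For $4\le n\le2k$, case (2) gives $f(4,2)=3=\lceil3\cdot4/4\rceil$, then $f(n,3)=3,4,4$ for $n=4,5,6$, and for $k\ge4$ the values $(n+3)/2$ for odd $n$ and $n/2+1$ for even $n$. For $n\le3$ use case (1). Finally, $\lfloor n/2\rfloor+2=(n+3)/2$ for odd $n$, so for $k\ge4$ and odd $n\geq 5$ the two cases give the same formula. This completes the proof of Theorem~\ref{thm:main}. \qed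

\section{Extremal decompositions and the threshold for $k$}\label{sec:extremal}

When a bound of Proposition~\ref{prop:bounds} is attained with no rounding, all inequalities in its proof are equalities, and they determine the center sets. We carry this out in two cases. The first structure is due to Anti\'c, Gli\v{s}i\'c and Milivoj\v{c}evi\'c \cite{AGM}; it follows quickly from Section~\ref{sec:lower}.

\begin{theorem}\label{thm:A}
Let $n\ge6$ be even. Every decomposition of $K_n$ into $n/2+1$ star-forests, with no bound on the number of components, consists of a perfect matching and $n/2$ spanning star-forests, each having exactly two components with $n/2-1$ edges each.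
\end{theorem}

\begin{proof}
Regard the parts as $k$-star-forests with $k=n$, fix centers, and note that $m=n/2+1<n-1$. Proposition~\ref{prop:bounds}(iii) gives $n_1=n_2=n/2$, $n_3=0$ and $p=1$. Then $\sum_v|S_v|=3n/2$, which is equality in Lemma~\ref{lem:centers}(b), so every forest is spanning.

Let $Q$ be the single-free forest. By Lemma~\ref{lem:centers}(d) every double is a center in $Q$, and there are no other centers in $Q$ because all remaining vertices are singles. So $Q$ is spanning with $n/2$ components, each with at least two vertices; it is a perfect matching.

Each double has exactly one further center, in one of the $n/2$ forests other than $Q$. Two doubles cannot use the same forest, since they would have equal center sets, contrary to Lemma~\ref{lem:centers}(c). As there are $n/2$ doubles, each forest $F\ne Q$ has exactly one double among its centers, and it has exactly one single $s$. So $F$ has two components and $n-2$ edges. The single $s$ is a leaf, of degree $1$, in each of the other $n/2$ forests, because these are spanning. Hence its star in $F$ has $n-1-n/2=n/2-1$ edges, and the other star has $(n-2)-(n/2-1)=n/2-1$ edges.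
\end{proof}

The decomposition in Proposition~\ref{prop:pairs} with $k\ge q=n/2$ is of this form: each star of $F_i$ has $(q-i)+(i-1)=q-1$ edges. The statement fails for $n=4$, where stars with $3$, $2$ and $1$ edges decompose $K_4$.

The second tight case is the bound $m\ge 5n/9$ with $9\mid n$. It shows that the patterns of Definition~\ref{def:PGD} are forced there.

\begin{theorem}\label{thm:B}
Let $t\ge1$. In every decomposition of $K_{9t}$ into $5t$ $3$-star-forests, and for every choice of centers, the center sets form, after renaming vertices and forests, the pattern $\mathcal P(G,E(G))$ for a simple cubic graph $G$ on $2t$ nodes with no component isomorphic to $K_4$. Conversely, every such graph $G$ gives a decomposition of $K_{9t}$ into $5t$ $3$-star-forests.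
\end{theorem}

\begin{proof}
Let $n=9t$ and $m=5t$; then $m<n-1$. By \eqref{eq:slots} and \eqref{eq:doubles} with $k=3$,
\[
5n=2(n_1+2n_2+3n_3)+(3n_1+n_2)-n_3\le6m+3m-n_3 .
\]
Since $5n=45t=9m$, we get $n_3=0$, $n_1+2n_2=3m$ and $3n_1+n_2=3m$. Solving, $n_1=3t$ and $n_2=6t$, so $p=m-n_1=2t$. Moreover $\sum_i|C_i|=n_1+2n_2=3m$, so every forest has exactly three centers.

\emph{The graph $G$.} The single-free forests have $3p=6t$ centers in total, all of them doubles, and each of the $6t$ doubles accounts for at least one by Lemma~\ref{lem:centers}(d). So each double is a center in exactly one single-free forest and in exactly one forest that has a single. Let $e$ be one of the $3t$ forests with a single. Its centers are one single $s_e$ and two doubles, whose other forests $u,w$ are single-free, and $u\ne w$ by Lemma~\ref{lem:centers}(c). Name these doubles $b_{ue}$ and $b_{we}$, and regard $e$ as an edge joining the nodes $u$ and $w$. This defines a loopless multigraph $G$ on the $2t$ single-free forests. The three centers of a single-free forest $u$ are doubles $b_{ue}$, one for each edge $e$ at $u$, so $G$ is cubic. The center sets are those of Definition~\ref{def:PGD} with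 every edge split.

\emph{No parallel edges.} Suppose $e$ and $f$ both join $u$ and $w$. Apply Lemma~\ref{lem:count} to $X=\{s_e,s_f,b_{ue},b_{we},b_{uf},b_{wf}\}$, for which $S(X)=\{e,f,u,w\}$. Three vertices of $X$ are centers in each of $e$ and $f$, and two in each of $u$ and $w$. The lemma gives $15\le3+3+4+4=14$, a contradiction.

\emph{No component $K_4$.} Let $X$ be the set of $18$ vertices arising from the six edges of such a component. Then $S(X)$ consists of $4+6=10$ forests, and in each of them three vertices of $X$ are centers. The lemma gives $153=\binom{18}2\le10\cdot15=150$, a contradiction.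

\emph{The converse.} Let $G$ be a simple cubic graph on $2t$ nodes with no component $K_4$. It has $3t$ edges and is sparse by Lemma~\ref{lem:sparse}(b). By Proposition~\ref{prop:key}, the pattern $\mathcal P(G,E(G))$, with $3t+6t=9t$ vertices and $2t+3t=5t$ indices, carries a decomposition. At most $5t<n-1$ of its parts are nonempty, and Proposition~\ref{prop:bounds}(i) shows that at least $5n/9=5t$ are. So there are exactly $5t$ parts. By the first paragraph each part has three components, so its centers can be taken to be all three vertices that the pattern permits, and the center sets are then exactly those of $\mathcal P(G,E(G))$.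
\end{proof}

There is no simple cubic graph on $2$ nodes, and the only one on $4$ nodes is $K_4$. So Theorem~\ref{thm:B} shows again that $f(9,3)>5$ and $f(18,3)>10$, in agreement with the values $6$ and $11$ from Theorem~\ref{thm:main}.

Finally, by Theorem~\ref{thm:main}(2) the minimum number of star-forests in a decomposition of $K_n$ with no bound on the components is $\lceil n/2\rceil+1$ for $n\ge4$. The number of stars per forest needed to reach this optimum depends sharply on the parity of $n$.

\begin{corollary}\label{cor:C}
Let $n\ge4$.
\begin{enumerate}
\item[(a)] For even $n\ge6$, the smallest $k$ with $f(n,k)=\lceil n/2\rceil+1$ is $n/2$.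
\item[(b)] For odd $n$, $k=4$ always suffices, that is, $f(n,4)=\lceil n/2\rceil+1$. For odd $n\ge29$, $k=4$ is the smallest such value. For odd $n$ with $5\le n\le27$, $k=3$ suffices.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) By Theorem~\ref{thm:main}, the value $n/2+1$ is attained at $k=n/2$. For $2\le k<n/2$ we have $f(n,k)\ge n/2+2$, and $f(n,1)=n-1>n/2+1$ since $n\ge6$.

(b) For odd $n\ge5$, Theorem~\ref{thm:main} gives $f(n,4)=(n+3)/2=\lceil n/2\rceil+1$. For $n>27$ we have $10n>9n+27$, so $f(n,3)\ge5n/9>(n+3)/2$, and $f(n,k)\ge f(n,3)$ for $k\le3$. For $n=5$ and $n=7$, Theorem~\ref{thm:main} gives $f(n,3)=4$ and $5$, which equal $(n+3)/2$. For odd $n$ with $9\le n\le27$, \eqref{eq:six} gives $f(n,3)\le(n+3)/2$, and no decomposition into star-forests has fewer parts.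
\end{proof}

\begin{thebibliography}{9}

\bibitem{AGM}
Anti\'c, Gli\v{s}i\'c and Milivoj\v{c}evi\'c,
\emph{Star-forest decompositions of complete graphs}.

\bibitem{PSS}
J\'anos Pach, Morteza Saghafian and Patrick Schnider,
\emph{Decomposition of Geometric Graphs into Star Forests},
arXiv:2306.13201 (2023).

\end{thebibliography}
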